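\title{Finite-to-one maps between abelian groups in the Bohr topology}

\begin{abstract}
For an abelian group $G$ let $G^\#$ denote $G$ with its Bohr topology. We show that there is no infinite cardinal $\kappa$ for which the Boolean group $(\bigoplus_\kappa\mathbb Z_2)^\#$ admits a continuous one-to-one map into $H^\#$ with $H$ torsion-free. More generally, for a prime $p$, the space $(\bigoplus_\kappa\mathbb Z_p)^\#$ admits a continuous finite-to-one map into $H^\#$ if and only if $H$ contains a copy of $\bigoplus_\kappa\mathbb Z_p$. The proof decomposes the values of a map on sums of $2p$ basis vectors in an iterated ultrapower and tests each component against characters.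
\end{abstract}

\section{Introduction}

All groups in this paper are abelian. A \emph{character} of a group $G$ is a homomorphism $G\to\mathbb T=\mathbb R/\mathbb Z$. The \emph{Bohr topology} on $G$ is the initial topology with respect to all characters of $G$; equivalently, it is the largest totally bounded group topology on $G$. We write $G^\#$ for $G$ with this topology. A map $f$ from a space into $H^\#$ is continuous at a point if and only if $\chi\circ f$ is continuous at that point for every character $\chi$ of $H$. In particular every homomorphism $G\to H$ is a continuous map $G^\#\to H^\#$.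

The Bohr topology is defined from the group structure alone, so one may ask how much of that structure the topological space $G^\#$ remembers. Torsion is a first test. A group is \emph{Boolean} if $2x=0$ for all its elements $x$, and for an infinite cardinal $\kappa$ the Boolean group of cardinality $\kappa$ is $B_\kappa=\bigoplus_\kappa\mathbb Z_2$, where $\mathbb Z_p=\mathbb Z/p\mathbb Z$. The only homomorphism from $B_\kappa$ to a torsion-free group is zero, but a continuous map need not be a homomorphism. It is known that there is no continuous finite-to-one map $G^\#\to H^\#$ if $G$ contains Boolean subgroups of size $>2^{2^{\mathfrak c}}$ and $H$ has no infinite Boolean subgroups. We answer the following question from Dikranjan's paper \cite{Dik}.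

\begin{quote}
\emph{For which infinite cardinals $\kappa$ are there a torsion-free group $H$ and a continuous one-to-one map $B_\kappa^\#\to H^\#$?}
\end{quote}

The known result excludes every $\kappa>2^{2^{\mathfrak c}}$, and small cases point the other way. A finite Boolean group is discrete in its Bohr topology and injects continuously into $\mathbb Z^\#$. For $\kappa=\omega$, binary expansion
\begin{equation}\label{eq:binary}
\beta:B_\omega\to\mathbb Z,\qquad \beta(z)=\sum_i z_i2^i\quad(z_i\in\{0,1\}),
\end{equation}
is one-to-one, and it is continuous on $B_\omega^\#$ when $\mathbb Z$ carries the $2$-adic topology, a totally bounded group topology: the residue of $\beta(z)$ modulo $2^k$ depends only on the coordinates $z_0,\dots,z_{k-1}$, which are continuous. One might therefore expect a threshold cardinal below which such maps exist. There is none.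

For a prime $p$ put $V_{p,\kappa}=\bigoplus_\kappa\mathbb Z_p$, so that $V_{2,\kappa}=B_\kappa$, and $H[p]=\{h\in H:ph=0\}$. Everything follows from one local theorem.

\begin{theorem}\label{thm:local}
Let $p$ be a prime, $\kappa$ an infinite cardinal, $H$ an abelian group, and $f:V_{p,\kappa}^\#\to H^\#$ a map continuous at $0$. Then there is $S\subseteq V_{p,\kappa}$ with $|S|=\kappa$ such that $f(S)$ is contained in a single coset of $H[p]$. If $H[p]$ is finite, then moreover $0$ lies in the closure of $f^{-1}(f(0))\setminus\{0\}$.
\end{theorem}

The second assertion needs $H[p]$ finite, as the identity map of $V_{p,\kappa}$ shows.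

\begin{theorem}\label{thm:class}
Let $p$ be a prime, $\kappa$ an infinite cardinal and $H$ an abelian group. The following are equivalent:
\begin{enumerate}
\item[(i)] there is a continuous finite-to-one map $V_{p,\kappa}^\#\to H^\#$;
\item[(ii)] there is a continuous one-to-one map $V_{p,\kappa}^\#\to H^\#$;
\item[(iii)] $|H[p]|\ge\kappa$, that is, $H$ contains a copy of $V_{p,\kappa}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $\kappa$ be an infinite cardinal and $H$ a torsion-free group. There is no continuous one-to-one map $B_\kappa^\#\to H^\#$, and no continuous finite-to-one map either. If $f:B_\kappa^\#\to H^\#$ is continuous at a point $b$, then $b$ is an accumulation point of $f^{-1}(f(b))$. Hence no fiber of a continuous map $B_\kappa^\#\to H^\#$ has an isolated point.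
\end{corollary}

\begin{corollary}\label{cor:socle}
If there is a continuous finite-to-one map $G^\#\to H^\#$, then $|G[p]|\le|H[p]|$ for every prime $p$ with $G[p]$ infinite. If $G^\#$ and $H^\#$ are homeomorphic, then for each prime $p$ either $G[p]$ and $H[p]$ are both finite or $|G[p]|=|H[p]|$.
\end{corollary}

With $p=2$, Corollary~\ref{cor:socle} shows that in the known result quoted above the hypothesis ``of size $>2^{2^{\mathfrak c}}$'' can be weakened to ``infinite'': if $G$ has an infinite Boolean subgroup then $G[2]$ is infinite, so $H[2]$ is an infinite Boolean subgroup of $H$.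

Section~\ref{sec:deduce} derives these statements from Theorem~\ref{thm:local}. Section~\ref{sec:model} translates continuity at $0$ into a statement about colorings and works a model case by hand. Sections~\ref{sec:ultra} and~\ref{sec:approx} supply the two tools that reduce a general map to the model, and Section~\ref{sec:proof} contains the proof.

\medskip
\noindent\textbf{Conventions.} We work in ZFC. For $t\in\mathbb T$, $\|t\|$ is the distance from $t$ to $0$. We write $[N]=\{1,\dots,N\}$ and $\binom{X}{k}$ for the set of $k$-element subsets of $X$. If $Y=\{y_1<\dots<y_n\}$ and $s\subseteq[n]$, then $Y_s=\{y_i:i\in s\}$. Since $\mathbb T$ is divisible, a character of a subgroup extends to the whole group. It follows that \emph{characters separate points}: if $h\ne0$ in a group $C$, send $h$ to $1/q$ if it has order $q$ and to $1/2$ if it has infinite order, and extend from $\langle h\rangle$ to $C$.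

\section{Consequences of the local theorem}\label{sec:deduce}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The group $H[p]$ is a vector space over $\mathbb Z_p$, and an infinite vector space over a finite field has dimension equal to its cardinality. So $|H[p]|\ge\kappa$ gives an injective homomorphism $V_{p,\kappa}\to H$; conversely, any copy of $V_{p,\kappa}$ in $H$ lies in $H[p]$. This proves the equivalence inside (iii), and (iii)$\Rightarrow$(ii) because homomorphisms are continuous. The implication (ii)$\Rightarrow$(i) is trivial. Assume (i) and take $S$ from Theorem~\ref{thm:local}. Then $S$ is covered by at most $|H[p]|$ fibers of $f$, each finite. Since $S$ is infinite, $H[p]$ is infinite, and $\kappa=|S|\le|H[p]|\cdot\omega=|H[p]|$.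
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Here $|H[2]|=1<\kappa$, so the first assertion is Theorem~\ref{thm:class} for $p=2$. Translations are homeomorphisms of $B_\kappa^\#$, so the second assertion is the last sentence of Theorem~\ref{thm:local} applied to $z\mapsto f(b+z)$. The third is the second applied to each point of a fiber.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:socle}]
If $G[p]$ is infinite, it is isomorphic to $V_{p,\kappa}$ with $\kappa=|G[p]|$. The inclusion $G[p]^\#\to G^\#$ is a homomorphism, hence continuous, so the given map restricts to a continuous finite-to-one map $V_{p,\kappa}^\#\to H^\#$, and Theorem~\ref{thm:class} gives $\kappa\le|H[p]|$. If $G^\#$ and $H^\#$ are homeomorphic and, say, $G[p]$ is infinite, then $H[p]$ is infinite by the first part, which then applies in both directions.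
\end{proof}

\section{Colorings and a model case}\label{sec:model}

Fix $p$ and $\kappa$, write $V=V_{p,\kappa}$, let $(e_\xi)_{\xi<\kappa}$ be the canonical basis, and put $e_y=\sum_{\xi\in y}e_\xi$ for finite $y\subseteq\kappa$. A \emph{coloring} of a set $X$ is a map $c:X\to[m]$ for some $m\ge1$. A finite set $y\subseteq X$ is \emph{$c$-balanced} if $|y\cap c^{-1}(j)|$ is divisible by $p$ for every color $j$. For a coloring $c$ of $\kappa$ let
\[
N_c=\Bigl\{\sum_\xi z_\xi e_\xi\in V:\ \sum_{c(\xi)=j}z_\xi=0\text{ in }\mathbb Z_p\text{ for every color }j\Bigr\}.
\]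
Thus $e_y\in N_c$ exactly when $y$ is $c$-balanced.

\begin{lemma}\label{lem:colors}
The subgroups $N_c$ form a base of neighborhoods of $0$ in $V^\#$.
\end{lemma}

\begin{proof}
Since $pV=0$, every character of $V$ takes values in the finite set $\frac1p\mathbb Z/\mathbb Z$, so its kernel is open. The group $N_c$ is the intersection of the kernels of the characters $z\mapsto\frac1p\sum_{c(\xi)=j}z_\xi$, $j\in[m]$, hence is open. Conversely, a neighborhood of $0$ contains $\ker\varphi_1\cap\dots\cap\ker\varphi_l$ for some characters $\varphi_i$. Color $\xi$ by the tuple $(\varphi_1(e_\xi),\dots,\varphi_l(e_\xi))$, using at most $p^l$ colors. If $v_{ij}$ is the value of $\varphi_i(e_\xi)$ on color $j$, then $\varphi_i(z)=\sum_j\bigl(\sum_{c(\xi)=j}z_\xi\bigr)v_{ij}=0$ for $z\in N_c$.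
\end{proof}

So a map $f:V\to H$ with $f(0)=0$ is continuous at $0$ if and only if
\begin{equation}\label{eq:cont}
\text{for every character $\chi$ of $H$ and $\delta>0$ some coloring $c$ has }\|\chi(f(z))\|\le\delta\text{ on }N_c.
\end{equation}

\begin{example}\label{ex:binary}
The map $\beta$ of \eqref{eq:binary} is not continuous at $0$ as a map into $\mathbb Z^\#$. Let $\chi(1)=1/3$. For any coloring of $\omega$ there are $i\ne j$ of the same color and the same parity. Then $e_i+e_j\in N_c$ and $2^i+2^j\equiv2^{i+1}\not\equiv0\pmod3$, so $\|\chi(\beta(e_i+e_j))\|=1/3$.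
\end{example}

This suggests testing $f$ on sums of a fixed number $n$ of basis vectors. For such sums to approach $0$ we need $p\mid n$. The choice $n=p$ is not enough.

\begin{example}\label{ex:pairs}
Let $p=2$ and let $A$ be the free abelian group on symbols $a_\xi$, $\xi<\kappa$. Define $f(e_\xi+e_\eta)=a_\xi-a_\eta$ for $\xi<\eta$, and $f(z)=0$ for all other $z$. Given $\chi$ and $\delta$, partition $\mathbb T$ into finitely many sets of diameter at most $\delta$ and color $\xi$ by the set containing $\chi(a_\xi)$. A balanced pair is monochromatic, so \eqref{eq:cont} holds. Thus $f$ is continuous at $0$, takes values in a torsion-free group, and is one-to-one on sums of two basis vectors.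
\end{example}

For $n=p$ balanced sets are monochromatic, and the coloring can absorb the values $\chi(a_\xi)$. For $n=2p$ a balanced set may also consist of $p$ points of one color and $p$ of another, interleaved in any order. From now on $n=2p$.

\medskip
\noindent\textbf{The model case.} Let $p=2$, $n=4$, $\kappa=\omega$, and let $A$ be the free abelian group on symbols $a_t$, $t\subseteq\omega$ finite. Suppose that $f:B_\omega\to A$ satisfies $f(0)=0$ and, for fixed integers $\lambda_s$,
\begin{equation}\label{eq:model}
f(e_y)=\sum_{s\subseteq[4]}\lambda_s\,a_{y_s}\qquad\text{for all }y\in\tbinom{\omega}{4}.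
\end{equation}
We claim that continuity at $0$ forces all $\lambda_s=0$. Characters of $A$ can be prescribed freely on the symbols, so each size $k=|s|$ can be tested separately: fix $\theta\in\mathbb T$ and a weight $w:\binom\omega k\to\{0,1\}$, let $\chi(a_t)=w(t)\theta$ for $|t|=k$, and let $\chi(a_t)=0$ otherwise. Fix $\delta>0$ and take $c$ from \eqref{eq:cont}. Then $\bigl\|\sum_{|s|=k}w(y_s)\lambda_s\theta\bigr\|\le\delta$ for every balanced $y\in\binom\omega4$. Since $w$ will not depend on $\delta$ or $\theta$, a bound $\|\lambda\theta\|\le\delta$ obtained in this way for an integer $\lambda$ gives $\lambda=0$.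

\emph{Size $0$.} Take $w(\emptyset)=1$ and any monochromatic $y$. Then $\lambda_\emptyset=0$.

\emph{Size $1$.} Write $\lambda_i=\lambda_{\{i\}}$ and let $w(\{\xi\})=1$ exactly for odd $\xi$. Some color contains infinitely many odd numbers and some color contains infinitely many even numbers. So for $i\ne j$ in $[4]$ we can choose $y_1<\dots<y_4$ with $y_i,y_j$ odd of the first color and the other two even of the second. This $y$ is balanced, whence $\lambda_i+\lambda_j=0$ for all $i\neq j$. Then
\[
2\lambda_1=(\lambda_1+\lambda_2)+(\lambda_1+\lambda_3)-(\lambda_2+\lambda_3)=0,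
\]
so $\lambda_1=0$ and then all $\lambda_i=0$. This is where torsion enters. Over $\mathbb Z_2$ the same equations have the solution $\lambda_1=\dots=\lambda_4=1$, which is realized by the homomorphism $e_\xi\mapsto a_{\{\xi\}}$ into the Boolean group on the symbols $a_t$.

\emph{Size $k\ge2$.} To isolate one coefficient $\lambda_{s_0}$ we need a weight such that every coloring has a monochromatic $y$ with $w(y_s)=1$ for $s=s_0$ only. The next lemma provides this for a bounded number of colors.

\begin{lemma}\label{lem:ramsey}
Let $2\le k\le n$, $P:\binom{[n]}k\to\{0,1\}$ and $m\ge1$. There are $N\ge n$ and $w:\binom{[N]}k\to\{0,1\}$ such that every coloring $c:[N]\to[m]$ has a monochromatic $Y\in\binom{[N]}n$ with $w(Y_s)=P(s)$ for all $s\in\binom{[n]}k$.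
\end{lemma}

\begin{proof}
Induction on $m$. For $m=1$ take $N=n$ and $w=P$. Given $(N',w')$ for $m-1$ colors, let $N=nN'$ and split $[N]$ into consecutive intervals $I_1<\dots<I_n$ of length $N'$. On the $k$-subsets of each $I_j$ let $w$ be the translate of $w'$. If a $k$-set has one point in each $I_j$, $j\in s$, for some $s\in\binom{[n]}k$, give it weight $P(s)$; such a set lies in no single interval because $k\ge2$, so the two rules do not conflict. All other $k$-sets get weight $0$. Let $c:[N]\to[m]$. If some $I_j$ omits color $m$, the induction hypothesis gives $Y\subseteq I_j$. Otherwise pick $y_j\in I_j$ of color $m$ for each $j$; then $Y_s$ has one point in each $I_j$, $j\in s$, so $w(Y_s)=P(s)$.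
\end{proof}

The lemma fails for $k=1$ and nonconstant $P$: coloring by $w$ itself makes $w$ constant on monochromatic sets. This matches the solution over $\mathbb Z_2$ found above. To finish the model case, let $P$ be the indicator of $s_0$, place the weights for $m=1,2,\dots$ on consecutive intervals of $\omega$, and let $w=0$ on the remaining $k$-sets. If $c$ has $m$ colors, the $m$-th interval contains the required $y$, and $\lambda_{s_0}=0$.

\medskip
Two things stand between the model and Theorem~\ref{thm:local}. First, a general $f$ has no expansion \eqref{eq:model}. We obtain one in an ultrapower, where the function $(x_1,\dots,x_n)\mapsto f(e_{x_1}+\dots+e_{x_n})$ splits into independent components, one for each set of variables. Second, the test characters then live on the ultrapower, while \eqref{eq:cont} speaks of characters of $H$. We approximate the former by the latter, but then the weight depends on the number $m$ of colors, the approximating $\chi$ depends on the weight, and $m$ depends on $\chi$. The circle is broken by finding one $m$ that serves a set of characters of positive Haar measure and showing that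 such a set suffices for the approximation.

\section{Decomposition in iterated ultrapowers}\label{sec:ultra}

Fix a \emph{uniform} ultrafilter $U$ on $\kappa$, that is, one whose members all have size $\kappa$; any ultrafilter extending the filter of sets with complement of size $<\kappa$ is uniform. Write $(Ux)\,\Phi(x)$ for $\{x:\Phi(x)\}\in U$. This quantifier commutes with negation and finite conjunction, and it may be dropped when $\Phi$ does not involve $x$. Define $U^N$ on $\kappa^N$ by
\[
X\in U^N\iff(Ux_1)(Ux_2)\cdots(Ux_N)\ (x_1,\dots,x_N)\in X ,
\]
and say that a property holds for \emph{most} $x\in\kappa^N$ if it holds on a set in $U^N$. For $s=\{i_1<\dots<i_k\}\subseteq[N]$ put $x_s=(x_{i_1},\dots,x_{i_k})$. The rules for the quantifier give the following.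
\begin{enumerate}
\item[(U1)] $U^N$ is an ultrafilter.
\item[(U2)] If $s\in\binom{[N]}k$ and $X\subseteq\kappa^k$, then $X\in U^k$ if and only if $x_s\in X$ for most $x\in\kappa^N$.
\item[(U3)] If $B\in U$ then $B^N\in U^N$. If $X\in U^N$ and $N\ge1$, the set of first coordinates of elements of $X$ is in $U$.
\item[(U4)] Most $x\in\kappa^N$ are strictly increasing, because $\{\eta:\eta\le\xi\}$ has size $<\kappa$ for each $\xi<\kappa$.
\end{enumerate}
By (U4) the variables cannot be permuted, so in (U2) the subtuple must keep its order.

Let $D$ be a divisible group. We use that products, quotients and sums of subgroups preserve divisibility, and that a divisible subgroup of a group is a direct summand. Let $\Gamma_N$ be the quotient of the group of all functions $\kappa^N\to D$ by the subgroup of functions vanishing for most $x$. It is divisible, $\Gamma_0=D$, and $[g]$ denotes the class of $g$. For $s\in\binom{[N]}k$ define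
\[
\iota_s:\Gamma_k\to\Gamma_N,\qquad \iota_s([g])=[x\mapsto g(x_s)],
\]
a well-defined injective homomorphism by (U2); the value of $N$ will be clear from the context. For $Y\in\binom{[N]}n$ and $s\subseteq[n]$ we have $\iota_Y\circ\iota_s=\iota_{Y_s}$. The subgroup $A_s=\iota_s(\Gamma_k)$ consists of the classes of functions depending only on the variables $x_i$, $i\in s$, and $A_\emptyset$ is the group of classes of constants, which we identify with $D$.

The subgroups $A_s$ overlap, since $A_t\subseteq A_s$ for $t\subseteq s$. To play the role of the free symbols $a_t$, we need the part of $A_s$ that uses all variables in $s$. Let $\Gamma_k^-=\sum_{t\subsetneq[k]}A_t\subseteq\Gamma_k$. It is divisible, so we may fix a subgroup $C_k$ with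
\[
\Gamma_k=\Gamma_k^-\oplus C_k ;
\]
this is the reason for working with a divisible $D$. Here $\Gamma_0^-=0$ and $C_0=D$. For $s\subseteq[N]$ put $C_s=\iota_s(C_{|s|})$, so that $C_\emptyset=A_\emptyset$.

\begin{lemma}\label{lem:decomp}
$\Gamma_N=\bigoplus_{s\subseteq[N]}C_s$.
\end{lemma}

\begin{proof}
Applying $\iota_s$ to $\Gamma_k=C_k+\Gamma_k^-$ gives $A_s=C_s+\sum_{t\subsetneq s}A_t$. By induction on $|s|$, $A_s=\sum_{t\subseteq s}C_t$, and $s=[N]$ shows that the $C_t$ span $\Gamma_N$.

Suppose the sum is not direct: $\sum_t\iota_t([g_t])=0$ with $[g_t]\in C_{|t|}$ not all $0$. Take $g_t$ to be the zero function when $[g_t]=0$. Let $s$ be maximal under inclusion with $[g_s]\ne0$, and put $k=|s|$, $g=g_s$. We isolate $g$ by taking a difference in each variable of $s$.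

Replace each variable $x_i$, $i\in s$, by two adjacent variables $x_i^0,x_i^1$, obtaining a list of $N+k$ variables. For $\varepsilon\in\{0,1\}^s$ let $x^\varepsilon$ be the $N$-tuple that uses $x_i^{\varepsilon_i}$ in place $i\in s$. It is an order-preserving subtuple, so by (U1) and (U2), for most values of the $N+k$ variables, $\sum_tg_t((x^\varepsilon)_t)=0$ for all $\varepsilon$ at once. Multiply by $(-1)^{|\varepsilon|}$, where $|\varepsilon|=\sum_i\varepsilon_i$, and sum over $\varepsilon$. If $t\not\supseteq s$, pick $i\in s\setminus t$; the term $g_t((x^\varepsilon)_t)$ does not depend on $\varepsilon_i$, so these terms cancel in pairs. If $t\supsetneq s$, then $g_t$ is the zero function by maximality. Only $t=s$ remains, and after dropping the unused variables by (U2),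
\begin{equation}\label{eq:alt}
(Uu_1^0)(Uu_1^1)\cdots(Uu_k^0)(Uu_k^1)\qquad\sum_{\varepsilon\in\{0,1\}^k}(-1)^{|\varepsilon|}g(u_1^{\varepsilon_1},\dots,u_k^{\varepsilon_k})=0 .
\end{equation}
For $k=0$ this says $g=0$, a contradiction, so let $k\ge1$.

We eliminate the variables $u_i^0$ by choosing witnesses. Write $u_i=u_i^1$, and let $\Phi_i$ be the statement \eqref{eq:alt} with its first $2(i-1)$ quantifiers removed, so that $\Phi_i$ reads $(Uu_i^0)(Uu_i)\,\Phi_{i+1}$ for $i\le k$. Define $b_i=b_i(u_1,\dots,u_{i-1})\in\kappa$ recursively. If $\Phi_i$ holds at $(b_1,u_1,\dots,b_{i-1},u_{i-1})$, let $b_i$ be a value of $u_i^0$ for which $(Uu_i)\,\Phi_{i+1}$ holds; it exists because members of $U$ are nonempty. Otherwise let $b_i=0$. Since $\Phi_1$ holds, we get $(Uu_1)\cdots(Uu_k)\,\Phi_{k+1}$ with $u_i^0=b_i$. That is, for most $u\in\kappa^k$, $g(u)$ is a combination with coefficients $\pm1$ of the terms $g(u^\varepsilon)$, $\varepsilon\ne(1,\dots,1)$, where $u^\varepsilon$ has $j$-th coordinate $u_j$ if $\varepsilon_j=1$ and $b_j(u_1,\dots,u_{j-1})$ if $\varepsilon_j=0$. For $k=2$ this reads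
\[
g(u_1,u_2)=g(u_1,b_2(u_1))+g(b_1,u_2)-g(b_1,b_2(u_1)),
\]
and each term on the right misses a variable. In general a witness may involve earlier variables, so let $i$ be the \emph{largest} index with $\varepsilon_i=0$. The coordinates $u_j$ of $u^\varepsilon$ have $j\ne i$, and the coordinates $b_j$ have $j\le i$ and involve only variables of index $<i$. Hence $g(u^\varepsilon)$ does not depend on $u_i$, and its class lies in $A_{[k]\setminus\{i\}}\subseteq\Gamma_k^-$. So $[g]\in\Gamma_k^-\cap C_k=0$, a contradiction.
\end{proof}

\section{Approximating characters of the ultrapower}\label{sec:approx}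

Let $\hat D$ be the group of characters of $D$ with the topology of pointwise convergence. It is a closed subgroup of $\mathbb T^D$, hence compact. Recall that a compact group has a Haar probability measure, a translation-invariant Borel probability measure that is positive on nonempty open sets, and that distinct continuous homomorphisms from the group to the unit circle are orthonormal in $L^2$ of this measure. Let $\mu$ be the Haar probability measure of $\hat D$. For $d\in D$ put $\gamma_d(\chi)=\exp(2\pi i\chi(d))$. The functions $\gamma_d$ are distinct because characters separate points of $D$, so they are orthonormal in $L^2(\mu)$.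

A set $K\subseteq\hat D$ of positive measure can restrict the values $\chi(d)$, $\chi\in K$, at a given $d$: it may force them into a short arc. Bessel's inequality says that it does so noticeably for only finitely many $d$, and a function whose class is not constant avoids finitely many values for most $x$.

\begin{lemma}\label{lem:approx}
Let $K\subseteq\hat D$ be closed with $\mu(K)>0$. Let $h_1,\dots,h_r:\kappa^N\to D$ be such that the subgroup $M$ of $\Gamma_N$ generated by $[h_1],\dots,[h_r]$ satisfies $M\cap A_\emptyset=0$. Let $\psi$ be a character of $M$ and $\eta>0$. Then for most $x\in\kappa^N$ there is $\chi\in K$ with $\|\chi(h_j(x))-\psi([h_j])\|<\eta$ for all $j$.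
\end{lemma}

\begin{proof}
Let $R=\{a\in\mathbb Z^r:\sum_ja_j[h_j]=0\}$ be the group of relations, let $L=\{t\in\mathbb T^r:a\cdot t=0\text{ for all }a\in R\}$, a closed subgroup of $\mathbb T^r$, and let $\mu_L$ be its Haar probability measure. For continuous $\varphi:\mathbb T^r\to\mathbb C$ put
\[
I_x(\varphi)=\frac1{\mu(K)}\int_K\varphi\bigl(\chi(h_1(x)),\dots,\chi(h_r(x))\bigr)\,d\mu(\chi),\qquad I(\varphi)=\int_L\varphi\,d\mu_L .
\]
We claim that for each $\varphi$ and $\tau>0$, $|I_x(\varphi)-I(\varphi)|<\tau$ for most $x$. Both functionals are linear and bounded by $\sup|\varphi|$, the trigonometric polynomials are uniformly dense by the Stone--Weierstrass theorem, and $U^N$ is closed under finite intersections. So it suffices to treat $\varphi_a(t)=\exp(2\pi i\,a\cdot t)$, $a\in\mathbb Z^r$. With $h_a=\sum_ja_jh_j$ we have $I_x(\varphi_a)=\mu(K)^{-1}\int_K\gamma_{h_a(x)}\,d\mu$.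

Let $a\in R$. Then $\varphi_a=1$ on $L$, so $I(\varphi_a)=1$, and $h_a(x)=0$ for most $x$, so $I_x(\varphi_a)=1$ for most $x$.

Let $a\notin R$. Some character of $\mathbb Z^r/R$ is nonzero at $a+R$; as a character of $\mathbb Z^r$ it has the form $b\mapsto b\cdot t$ with $t\in L$, and $a\cdot t\neq0$. So $\varphi_a$ is not identically $1$ on $L$, and $I(\varphi_a)=0$ by orthogonality. On the other side, $[h_a]\in M\setminus\{0\}$, so $[h_a]\notin A_\emptyset$; by (U1) this means that for each $d\in D$, $h_a(x)\ne d$ for most $x$. Bessel's inequality for the indicator function of $K$ bounds $\sum_d|\int_K\gamma_d\,d\mu|^2$ by $1$, so only finitely many $d$ have $|\int_K\gamma_d\,d\mu|\ge\tau\mu(K)$. For most $x$, $h_a(x)$ is none of them, and $|I_x(\varphi_a)|<\tau$. The claim is proved.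

The point $t_0=(\psi([h_j]))_j$ lies in $L$, since $a\cdot t_0=\psi(\sum_ja_j[h_j])=0$ for $a\in R$. Let $\varphi:\mathbb T^r\to[0,1]$ be continuous with $\varphi(t_0)=1$ and $\varphi=0$ outside the box $\{t:\|t_j-t_{0,j}\|<\eta\text{ for all }j\}$. Then $I(\varphi)>0$, so $I_x(\varphi)>0$ for most $x$, and for such $x$ some $\chi\in K$ sends $(h_j(x))_j$ into the box.
\end{proof}

\section{Proof of Theorem~\ref{thm:local}}\label{sec:proof}

Replacing $f$ by $f-f(0)$ preserves the hypothesis and both conclusions, so assume $f(0)=0$. Let $D$ be the divisible hull of $H$: a divisible group containing $H$ in which every nonzero subgroup meets $H$ nontrivially. An element of order $p$ in $D$ generates a group of prime order meeting $H$ nontrivially, so it lies in $H$; thus $D[p]=H[p]$, and passing to $D$ loses nothing. The inclusion $H\to D$ is a homomorphism, so $f:V^\#\to D^\#$ is continuous at $0$ and \eqref{eq:cont} holds for the characters of $D$.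

Recall that $n=2p$. Let $F=[x\mapsto f(e_{x_1}+\dots+e_{x_n})]\in\Gamma_n$, and by Lemma~\ref{lem:decomp} write $F=\sum_{s\subseteq[n]}\iota_s(G_s)$ with $G_s\in C_{|s|}$. Put $d_0=G_\emptyset\in D$. For $N\ge n$ and $Y\in\binom{[N]}n$ let $F^Y=[x\mapsto f(\sum_{i\in Y}e_{x_i})]\in\Gamma_N$. Then
\begin{equation}\label{eq:FY}
F^Y=\iota_Y(F)=\sum_{s\subseteq[n]}\iota_{Y_s}(G_s),\qquad\iota_{Y_s}(G_s)\in C_{Y_s},
\end{equation}
which is the analogue of \eqref{eq:model}.

\subsection*{A uniform number of colors}

\begin{proposition}\label{prop:uniform}
For every $\varepsilon>0$ there is $m$ such that for every $N\ge n$ and every character $\psi$ of $\Gamma_N$ vanishing on $A_\emptyset$ there is $c:[N]\to[m]$ with $\|\psi(F^Y)\|\le\varepsilon$ for all $c$-balanced $Y\in\binom{[N]}n$.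
\end{proposition}

\begin{proof}
Let $\delta=\varepsilon/3$. Let $K_m$ be the set of $\chi\in\hat D$ for which some $c:\kappa\to[m]$ satisfies $\|\chi(f(e_y))\|\le\delta$ for all $c$-balanced $y\in\binom\kappa n$. By \eqref{eq:cont}, $\bigcup_mK_m=\hat D$. Each $K_m$ is closed, and in particular measurable. Indeed, for fixed $y$ the condition ``$y$ is not $c$-balanced, or $\|\chi(f(e_y))\|\le\delta$'' defines a closed subset of the compact space $\hat D\times[m]^\kappa$, because the first alternative depends on finitely many coordinates of $c$. The intersection of these sets over all $y$ is compact, and $K_m$ is its projection.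

Lemma~\ref{lem:approx} gives no control on constants, so we control $\chi(d_0)$ through the choice of $K$. The closed set $E=\{\chi:\|\chi(d_0)\|\le\delta\}$ is a neighborhood of $0$ in $\hat D$, so $\mu(E)>0$. As $E=\bigcup_m(E\cap K_m)$, there is $m$ such that $K=E\cap K_m$ has positive measure.

Let $N$ and $\psi$ be given. For $Y\in\binom{[N]}n$ put $h_Y(x)=f(\sum_{i\in Y}e_{x_i})-d_0$. By \eqref{eq:FY}, $[h_Y]=F^Y-d_0\in\bigoplus_{t\ne\emptyset}C_t$, so by Lemma~\ref{lem:decomp} the group generated by these classes meets $A_\emptyset=C_\emptyset$ trivially. Also $\psi([h_Y])=\psi(F^Y)$. By Lemma~\ref{lem:approx} and (U4) there are a strictly increasing $x\in\kappa^N$ and $\chi\in K$ with $\|\chi(h_Y(x))-\psi(F^Y)\|<\delta$ for all $Y$. Let $c_\chi:\kappa\to[m]$ witness $\chi\in K_m$ and put $c(i)=c_\chi(x_i)$. If $Y$ is $c$-balanced, then $y=\{x_i:i\in Y\}$ is a $c_\chi$-balanced $n$-set and $h_Y(x)=f(e_y)-d_0$. Hence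
\[
\|\psi(F^Y)\|\le\|\psi(F^Y)-\chi(h_Y(x))\|+\|\chi(f(e_y))\|+\|\chi(d_0)\|\le3\delta=\varepsilon.\qedhere
\]
\end{proof}

\subsection*{The components of $F$}

The test characters are built as in the model case. Let $1\le k\le n\le N$, let $\rho$ be a character of $C_k$, and let $w:\binom{[N]}k\to\{0,1\}$. Since the sum in Lemma~\ref{lem:decomp} is direct and each $\iota_t$ is injective, there is a character $\psi$ of $\Gamma_N$ with $\psi(\iota_t(G))=w(t)\rho(G)$ for $t\in\binom{[N]}k$, $G\in C_k$, and $\psi=0$ on $C_t$ for $|t|\ne k$. It vanishes on $A_\emptyset$, and \eqref{eq:FY} gives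
\begin{equation}\label{eq:test}
\psi(F^Y)=\sum_{s\in\binom{[n]}k}w(Y_s)\,\rho(G_s).
\end{equation}

\begin{lemma}\label{lem:high}
$G_s=0$ whenever $|s|\ge2$.
\end{lemma}

\begin{proof}
Let $|s_0|=k\ge2$, let $\rho$ be a character of $C_k$ and $\varepsilon>0$. Take $m$ from Proposition~\ref{prop:uniform}, then $N$ and $w$ from Lemma~\ref{lem:ramsey} for the indicator $P$ of $s_0$, then $\psi$ as above, then $c$ from the proposition. There is a monochromatic $Y$ with $w(Y_s)=P(s)$ for all $s$. It is balanced because $p\mid n$, so \eqref{eq:test} gives $\|\rho(G_{s_0})\|\le\varepsilon$. As $\varepsilon$ and $\rho$ are arbitrary and characters separate points, $G_{s_0}=0$.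
\end{proof}

\begin{lemma}\label{lem:one}
$G_{\{1\}}=\dots=G_{\{n\}}$ and $pG_{\{1\}}=0$.
\end{lemma}

\begin{proof}
Let $\rho$ be a character of $C_1$, $\theta_i=\rho(G_{\{i\}})$, $\varepsilon>0$, and take $m$ from Proposition~\ref{prop:uniform}. We want balanced sets with weight $1$ in any $p$ prescribed positions and weight $0$ in the others. In a finite interval the points of one color might all precede those of another, so we group the points into adjacent pairs. Let $N=2r$ with $r=(n-1)m^2+1$, let $w(\{i\})=1$ for odd $i$ and $w(\{i\})=0$ for even $i$, and let $c$ be the coloring given by the proposition for the resulting $\psi$. The pairs $(c(2j-1),c(2j))$, $j\in[r]$, take at most $m^2$ values, so one value $(\alpha,\alpha')$ is taken at some $j_1<\dots<j_n$. For $Q\in\binom{[n]}p$ let $y_i=2j_i-1$ if $i\in Q$ and $y_i=2j_i$ otherwise. Then $y_1<\dots<y_n$, and $Y=\{y_1,\dots,y_n\}$ consists of $p$ odd points of color $\alpha$ and $n-p=p$ even points of color $\alpha'$. So $Y$ is balanced, whether or not $\alpha=\alpha'$, and \eqref{eq:test} gives $\|\sum_{i\in Q}\theta_i\|\le\varepsilon$. Since $\varepsilon$ is arbitrary,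
\[
\sum_{i\in Q}\theta_i=0\qquad\text{for all }Q\in\tbinom{[n]}p .
\]
For $i\ne j$ choose $T\subseteq[n]\setminus\{i,j\}$ with $|T|=p-1$ and subtract the equations for $T\cup\{i\}$ and $T\cup\{j\}$: this gives $\theta_i=\theta_j$. Then any one equation reads $p\theta_1=0$. Thus every character of $C_1$ vanishes at $G_{\{i\}}-G_{\{j\}}$ and at $pG_{\{1\}}$.
\end{proof}

Let $g:\kappa\to D$ represent the common class $G_{\{i\}}\in\Gamma_1$. Since $pg(\xi)=0$ on a set in $U$, we may set $g=0$ off that set and assume $g:\kappa\to D[p]=H[p]$. For $x\in\kappa^n$ write $z(x)=e_{x_1}+\dots+e_{x_n}$. By Lemmas~\ref{lem:high} and~\ref{lem:one} and by (U4), the set $X$ of strictly increasing $x\in\kappa^n$ with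
\begin{equation}\label{eq:final}
f(z(x))=d_0+g(x_1)+\dots+g(x_n)
\end{equation}
belongs to $U^n$.

\begin{lemma}\label{lem:zero}
$d_0=0$.
\end{lemma}

\begin{proof}
Let $\chi\in\hat D$ and $\delta>0$, and take $c$ from \eqref{eq:cont}. The map $\xi\mapsto(c(\xi),\chi(g(\xi)))$ takes finitely many values, as $p\chi(g(\xi))=0$, so it is constant on some $B\in U$. By (U3) there is $x\in X\cap B^n$. The set $\{x_1,\dots,x_n\}$ is monochromatic, so $z(x)\in N_c$, and $\chi(f(z(x)))=\chi(d_0)+n\chi(g(x_1))=\chi(d_0)$ because $p\mid n$. Hence $\|\chi(d_0)\|\le\delta$ for all $\chi$ and $\delta$.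
\end{proof}

\subsection*{Conclusion}

Let $S=\{z(x):x\in X\}$. By \eqref{eq:final} and Lemma~\ref{lem:zero}, $f(S)\subseteq H[p]$; for the map before normalization the coset is $f(0)+H[p]$. By (U3) the set of first coordinates of elements of $X$ is in $U$, so it has size $\kappa$ and $|X|\geq\kappa$. A strictly increasing $x$ is determined by the support of $z(x)$, so $|S|=|X|\ge\kappa$, and $|S|\le|V|=\kappa$. This proves the first assertion.

Now let $H[p]$ be finite. Then $g$ is constant, with value $h\in H[p]$, on some $B\in U$. Let $c$ be any coloring of $\kappa$; one of its color classes $B'$ is in $U$. By (U3) there is $x\in X\cap(B\cap B')^n$. Then $z(x)\in N_c$, $z(x)\ne0$ since the $x_i$ are distinct, and $f(z(x))=nh=0=f(0)$. By Lemma~\ref{lem:colors}, every neighborhood of $0$ meets $f^{-1}(f(0))\setminus\{0\}$. This completes the proof of Theorem~\ref{thm:local}.\hfill$\square$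

\begin{remark}
Continuity of $f$ at $0$ was used twice, to cover $\hat D$ by the sets $K_m$ and to prove $d_0=0$, and both times only on sums of $2p$ distinct basis vectors. The equation $pV=0$ turns neighborhoods of $0$ into colorings, and primality of $p$ gives $D[p]=H[p]$. The theorem does not say that $f$ is constant near $0$, even for torsion-free $H$: in Example~\ref{ex:pairs} every $N_c$ contains some $e_\xi+e_\eta$, at which $f$ is nonzero.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Dik}
Dikran Dikranjan, \emph{van Douwen's problems related to the Bohr topology}, arXiv:math/0204120 (2002).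

\end{thebibliography}
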